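\title{When are Gaussian plans optimal for the Gromov--Wasserstein distance between Gaussian measures?}

\begin{abstract}
Let $\mu$ and $\nu$ be nondegenerate Gaussian measures on $\mathbb{R}^m$ and $\mathbb{R}^n$. It was conjectured that the Gromov--Wasserstein problem with squared Euclidean ground cost between $\mu$ and $\nu$ is solved by the plans that are optimal among Gaussian couplings. We show that this holds if and only if $m=n$ and the two covariance matrices have proportional spectra. In every other case the Gromov--Wasserstein distance is strictly smaller than its Gaussian restriction. We describe all optimal plans in the proportional case, and we bound the gap between the two squared distances by $8(\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle)$, where $\lambda,\beta$ are the ordered spectra and $8$ is the best dimension-free constant.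
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $m,n\ge1$, and let $\mu=\mathcal{N}(m_0,\Sigma_0)$ and $\nu=\mathcal{N}(m_1,\Sigma_1)$ be Gaussian probability measures on $\mathbb{R}^m$ and $\mathbb{R}^n$, with $\Sigma_0,\Sigma_1$ symmetric positive definite. A \emph{coupling}, or \emph{plan}, is a probability measure $\pi$ on $\mathbb{R}^m\times\mathbb{R}^n$ with marginals $\mu$ and $\nu$; the set of couplings is denoted by $\Pi(\mu,\nu)$. When $m\ne n$ there is no distance between a point $x\in\mathbb{R}^m$ and its partner $y\in\mathbb{R}^n$. One can, however, draw two matched pairs $(x,y)$, $(x',y')$ and compare the distance from $x$ to $x'$ with the distance from $y$ to $y'$. This leads to the cost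
\[
\mathcal{D}(\pi)=\iint\big(\|x-x'\|^2-\|y-y'\|^2\big)^2\,d\pi(x,y)\,d\pi(x',y'),
\]
which vanishes exactly when the matching preserves distances, and to the \emph{Gromov--Wasserstein distance}
\[
GW_2^2(\mu,\nu)=\inf_{\pi\in\Pi(\mu,\nu)}\mathcal{D}(\pi).
\]
It measures how far $\nu$ is from being an isometric copy of $\mu$.

Let $\mathcal{N}_{m+n}$ be the set of all Gaussian measures $\mathcal{N}(M,\Sigma)$ on $\mathbb{R}^{m+n}$ with $\Sigma$ symmetric positive semi-definite; singular $\Sigma$ is allowed, so that such a measure may live on a proper affine subspace, for instance on the graph of an affine map. The \emph{Gaussian-restricted} distance is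
\[
GGW_2^2(\mu,\nu)=\inf_{\pi\in\Pi(\mu,\nu)\cap\mathcal{N}_{m+n}}\mathcal{D}(\pi).
\]
A Gaussian coupling is determined by the cross-covariance matrix of its two components, so this is a finite-dimensional problem. Its infimum is attained, and it has a closed form (Proposition~\ref{prop:gauss}). The following conjecture comes from Salmona, Delon and Desolneux \cite{SDD}.

\begin{quote}
\textbf{Conjecture.} For all such $\mu,\nu$, every optimal plan for $GGW_2(\mu,\nu)$ is also optimal for $GW_2(\mu,\nu)$, and $GW_2(\mu,\nu)=GGW_2(\mu,\nu)$.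
\end{quote}

There are good reasons for this guess. Take $m=n$ and the simpler cost $\int\|x-y\|^2\,d\pi$. It depends on $\pi$ only through the mean and the covariance matrix of $\pi$. The Gaussian measure with the same mean and covariance is again a coupling of $\mu$ and $\nu$ and has the same cost, so for this cost the restriction to Gaussian plans loses nothing. For $\mathcal{D}$ itself, if $\nu$ is the image of $\mu$ under an isometry, then the graph of the isometry carries a Gaussian plan of cost zero. We shall also see that the conjecture holds on the line, $m=n=1$.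

The replacement argument does not apply to $\mathcal{D}$, because $\mathcal{D}$ involves moments of order four. For centered $\mu,\nu$ and $(X,Y)\sim\pi$ we shall find
\[
\mathcal{D}(\pi)=\text{constant}-4\Big(\operatorname{Cov}\big(\|X\|^2,\|Y\|^2\big)+2\big\|E[XY^T]\big\|_F^2\Big),
\]
where $\|A\|_F=(\sum_{k,l}A_{kl}^2)^{1/2}$ is the Frobenius norm. A good plan thus correlates the vectors linearly and also correlates their squared norms. For a Gaussian plan the two terms are equal, so the first cannot be improved independently of the second. A general plan has no such constraint.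

\subsection{Results}

Let $\lambda_1\ge\dots\ge\lambda_m>0$ and $\beta_1\ge\dots\ge\beta_n>0$ be the eigenvalues of $\Sigma_0$ and $\Sigma_1$. We pad the shorter list with zeros, so that $\lambda$ and $\beta$ are vectors of the same length with $\|\lambda\|=\|\Sigma_0\|_F$, $\|\beta\|=\|\Sigma_1\|_F$ and $\langle\lambda,\beta\rangle=\sum_{k\le\min(m,n)}\lambda_k\beta_k$. We call the pair $(\mu,\nu)$ \emph{proportional} if $m=n$ and $\beta=c\lambda$ for some $c>0$. By the spectral theorem this means that $\Sigma_1=cR\Sigma_0R^T$ for an orthogonal $R$, that is, that $\nu$ is the image of $\mu$ under a similarity $x\mapsto m_1+\sqrt{c}\,R(x-m_0)$. Every pair with $m=n=1$ is proportional.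

\begin{theorem}[Classification]\label{thm:A}
We have $GW_2(\mu,\nu)=GGW_2(\mu,\nu)$ if and only if $m=n$ and $\beta=c\lambda$ for some $c>0$. In all other cases $GW_2(\mu,\nu)<GGW_2(\mu,\nu)$, and no optimal plan for $GGW_2$ is optimal for $GW_2$. In particular both parts of the conjecture fail whenever $m\neq n$, and for $m=n=2$, $\Sigma_0=\operatorname{diag}(1,1)$, $\Sigma_1=\operatorname{diag}(2,1)$.
\end{theorem}

\begin{theorem}[Optimal plans in the proportional case]\label{thm:B}
Let $m=n$ and $\beta=c\lambda$ with $c>0$. The optimal plans for $GW_2(\mu,\nu)$, among all couplings, are exactly the laws of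
\[
\big(X,\;m_1+\sqrt{c}\,R(X-m_0)\big),\qquad X\sim\mu,
\]
with $R$ orthogonal and $cR\Sigma_0R^T=\Sigma_1$. They are all Gaussian, and they coincide with the optimal plans for $GGW_2(\mu,\nu)$.
\end{theorem}

\begin{theorem}[Size of the gap]\label{thm:C}
For all $\mu,\nu$ as above,
\[
0\le GGW_2^2(\mu,\nu)-GW_2^2(\mu,\nu)\le 8\big(\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle\big).
\]
The left inequality is an equality if and only if the right-hand side is $0$. The constant $8$ cannot be replaced by a smaller constant independent of $m$ and $n$.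
\end{theorem}

Section~\ref{sec:reduction} reduces both problems to the maximization of one functional $F$, solves the Gaussian problem and proves the upper bound on the gap. Section~\ref{sec:exchange} improves the best Gaussian plan by exchanging the partners of two small pieces of mass, first for $m=2$, $n=1$, and proves Theorem~\ref{thm:A}. Section~\ref{sec:flow} shows that the improvement can be made inside any prescribed open set. Section~\ref{sec:prop} proves Theorem~\ref{thm:B}, and Section~\ref{sec:sharp} completes the proof of Theorem~\ref{thm:C}.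

\section{Reduction to two correlations}\label{sec:reduction}

If $\varphi$ and $\varphi'$ are isometries of $\mathbb{R}^m$ and $\mathbb{R}^n$ (maps $x\mapsto Rx+b$ with $R$ orthogonal), then pushing forward by $(x,y)\mapsto(\varphi x,\varphi'y)$ is a bijection from $\Pi(\mu,\nu)$ onto $\Pi(\varphi_\#\mu,\varphi'_\#\nu)$ that preserves $\mathcal{D}$ and the class of Gaussian plans. Here $f_\#\mu$ is the law of $f(X)$ for $X\sim\mu$. The flip $(x,y)\mapsto(y,x)$ has the same properties and exchanges the roles of $\mu$ and $\nu$. Theorems~\ref{thm:A} and~\ref{thm:C} are unchanged by these operations. Except in Section~\ref{sec:prop} we therefore assume the \emph{normalization}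
\[
m\ge n,\qquad m_0=0,\quad m_1=0,\qquad \Sigma_0=\operatorname{diag}(\lambda_1,\dots,\lambda_m),\quad \Sigma_1=\operatorname{diag}(\beta_1,\dots,\beta_n),
\]
with $\beta_k=0$ for $n<k\le m$. All expectations below are finite by the Cauchy--Schwarz inequality, since Gaussian vectors have moments of all orders.

Two facts about Gaussian moments are used. First, if $W$ is a centered Gaussian vector whose covariance $\Sigma$ has eigenvalues $\sigma_k$, then $\|W\|^2$ has the law of $\sum_k\sigma_kZ_k^2$ with $Z_k$ independent standard normal variables. Since $EZ_k^2=1$ and $EZ_k^4=3$,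
\begin{equation}\label{eq:norm}
E\|W\|^2=\operatorname{tr}\Sigma,\qquad \operatorname{Var}\|W\|^2=2\|\Sigma\|_F^2 .
\end{equation}
Second, if $(\xi,\eta)$ is a centered Gaussian vector in $\mathbb{R}^2$, possibly degenerate, with $\sigma^2=E\xi^2>0$, then
\begin{equation}\label{eq:isserlis}
\operatorname{Cov}(\xi^2,\eta^2)=2\,(E\xi\eta)^2 .
\end{equation}
This is a case of Isserlis' formula. To see it, write $\eta=r\xi+\zeta$ with $r=E\xi\eta/\sigma^2$; then $\zeta$ is uncorrelated with $\xi$, hence independent of it, and $E\xi^2\eta^2=3r^2\sigma^4+\sigma^2E\zeta^2=\sigma^2E\eta^2+2r^2\sigma^4$.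

For centered $\mu,\nu$, a plan $\pi\in\Pi(\mu,\nu)$ and $(X,Y)\sim\pi$, put
\[
K_\pi=E[XY^T]\in\mathbb{R}^{m\times n},\qquad F(\pi)=\operatorname{Cov}\big(\|X\|^2,\|Y\|^2\big)+2\|K_\pi\|_F^2 .
\]

\begin{lemma}\label{lem:cost}
If $\mu$ and $\nu$ are centered, then for every $\pi\in\Pi(\mu,\nu)$
\[
\mathcal{D}(\pi)=4(\operatorname{tr}\Sigma_0-\operatorname{tr}\Sigma_1)^2+8\|\Sigma_0\|_F^2+8\|\Sigma_1\|_F^2-4F(\pi).
\]
Hence minimizing $\mathcal{D}$ is the same as maximizing $F$, and
\begin{equation}\label{eq:gap}
GGW_2^2(\mu,\nu)-GW_2^2(\mu,\nu)=4\Big(\sup_{\Pi(\mu,\nu)}F-\sup_{\Pi(\mu,\nu)\cap\mathcal{N}_{m+n}}F\Big).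
\end{equation}
\end{lemma}

\begin{proof}
Let $(X,Y)$ and $(X',Y')$ be independent with law $\pi$, and write $t_0=\operatorname{tr}\Sigma_0$, $t_1=\operatorname{tr}\Sigma_1$. Then
\[
\mathcal{D}(\pi)=E\|X-X'\|^4+E\|Y-Y'\|^4-2E\big[\|X-X'\|^2\|Y-Y'\|^2\big].
\]
Since $X-X'\sim\mathcal{N}(0,2\Sigma_0)$, \eqref{eq:norm} gives $E\|X-X'\|^4=4t_0^2+8\|\Sigma_0\|_F^2$, and likewise for $Y$. In the last term, multiply out
\[
\big(\|X\|^2+\|X'\|^2-2X\cdot X'\big)\big(\|Y\|^2+\|Y'\|^2-2Y\cdot Y'\big).
\]
The four products of squared norms have total expectation $2E[\|X\|^2\|Y\|^2]+2t_0t_1=2\operatorname{Cov}(\|X\|^2,\|Y\|^2)+4t_0t_1$. Each of the four products of a squared norm with an inner product contains one centered vector that is independent of the other factors, as in $E[\|X\|^2\,Y\cdot Y']=E[\|X\|^2Y]\cdot E[Y']=0$, and so has expectation zero. Finally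
\[
E[(X\cdot X')(Y\cdot Y')]=\sum_{k,l}E[X_kY_l]\,E[X_k'Y_l']=\|K_\pi\|_F^2 .
\]
Thus $E[\|X-X'\|^2\|Y-Y'\|^2]=4t_0t_1+2F(\pi)$, and the formula follows.
\end{proof}

The second term of $F$ depends only on the covariance of $\pi$, and can be bounded sharply for all plans at once.

\begin{lemma}\label{lem:K}
For every $\pi\in\Pi(\mu,\nu)$, Gaussian or not, $\|K_\pi\|_F^2\le\langle\lambda,\beta\rangle$.
\end{lemma}

\begin{proof}
The vectors $\tilde X=\Sigma_0^{-1/2}X$ and $\tilde Y=\Sigma_1^{-1/2}Y$ have identity covariance. Let $B=E[\tilde X\tilde Y^T]$, so that $(K_\pi)_{kl}=\sqrt{\lambda_k\beta_l}\,B_{kl}$. For unit vectors $u,v$ the Cauchy--Schwarz inequality gives $|u^TBv|=|E[(u\cdot\tilde X)(v\cdot\tilde Y)]|\le1$. So $B$ has operator norm at most $1$, and each row and each column of $B$ has Euclidean norm at most $1$. Consequently the numbers $P_{kl}=B_{kl}^2$ satisfy $\sum_{k\le r,\,l\le s}P_{kl}\le\min(r,s)$ for all $r\le m$, $s\le n$. Put $\lambda_{m+1}=\beta_{n+1}=0$ and write $\lambda_k=\sum_{r=k}^m(\lambda_r-\lambda_{r+1})$, $\beta_l=\sum_{s=l}^n(\beta_s-\beta_{s+1})$,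 with nonnegative terms because the eigenvalues are ordered. Then
\[
\|K_\pi\|_F^2=\sum_{k,l}\lambda_k\beta_lP_{kl}=\sum_{r,s}(\lambda_r-\lambda_{r+1})(\beta_s-\beta_{s+1})\sum_{k\le r,\,l\le s}P_{kl}\le\sum_{r,s}(\lambda_r-\lambda_{r+1})(\beta_s-\beta_{s+1})\min(r,s).
\]
For the array $P_{kl}=1$ if $k=l$ and $0$ otherwise, the inner sum equals $\min(r,s)$, so the right-hand side equals $\sum_{k\le n}\lambda_k\beta_k$.
\end{proof}

The proof suggests the plan that attains the bound: match the $k$-th principal axis of $\mu$ with the $k$-th principal axis of $\nu$, and discard the remaining $m-n$ axes. Put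
\[
a_k=\sqrt{\beta_k/\lambda_k}\quad(1\le k\le m),\qquad T:\mathbb{R}^m\to\mathbb{R}^n,\quad (Tx)_k=a_kx_k\quad(1\le k\le n),
\]
so that $a_k=0$ for $k>n$ and $\|Tx\|^2=\sum_{k\le m}a_k^2x_k^2$. The covariance of $TX$ is $\operatorname{diag}(a_k^2\lambda_k)_{k\le n}=\Sigma_1$, so $T_\#\mu=\nu$ and
\[
\pi^*=(\mathrm{id},T)_\#\mu
\]
is a Gaussian coupling, supported on the graph of $T$. Its cross-covariance $K^*=\Sigma_0T^T$ satisfies
\begin{equation}\label{eq:KT}
\|K^*\|_F^2=\sum_k\lambda_k^2a_k^2=\langle\lambda,\beta\rangle,\qquad K^*T=\Sigma_0T^TT=\operatorname{diag}(\beta_1,\dots,\beta_m).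
\end{equation}

\begin{proposition}[The Gaussian problem]\label{prop:gauss}
For every Gaussian coupling $\pi$ we have $F(\pi)=4\|K_\pi\|_F^2$. The maximum of $F$ over Gaussian couplings is $F(\pi^*)=4\langle\lambda,\beta\rangle$, and
\[
GGW_2^2(\mu,\nu)=4(\operatorname{tr}\Sigma_0-\operatorname{tr}\Sigma_1)^2+8\|\lambda-\beta\|^2 .
\]
\end{proposition}

\begin{proof}
A Gaussian coupling of centered measures is centered, and \eqref{eq:isserlis} gives
\[
\operatorname{Cov}(\|X\|^2,\|Y\|^2)=\sum_{k,l}\operatorname{Cov}(X_k^2,Y_l^2)=2\sum_{k,l}(EX_kY_l)^2=2\|K_\pi\|_F^2 .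
\]
Lemma~\ref{lem:K} and \eqref{eq:KT} identify the maximum. In Lemma~\ref{lem:cost}, $8\|\lambda\|^2+8\|\beta\|^2-16\langle\lambda,\beta\rangle=8\|\lambda-\beta\|^2$.
\end{proof}

\begin{remark}
Degenerate plans must be allowed for the maximum to be attained. If the covariance of $\pi$ is positive definite, the Cauchy--Schwarz inequality in the proof of Lemma~\ref{lem:K} is strict, so $B$ has operator norm $b<1$, and the same proof gives $\|K_\pi\|_F^2\le b^2\langle\lambda,\beta\rangle$.
\end{remark}

The plan $\pi^*$ makes the second term of $F$ as large as any plan can. What a general plan might gain is therefore limited by the first term, for which $\pi^*$ achieves $2\langle\lambda,\beta\rangle$.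

\begin{proposition}[Upper bound on the gap]\label{prop:upper}
We have $0\le GGW_2^2-GW_2^2\le8(\|\lambda\|\|\beta\|-\langle\lambda,\beta\rangle)$, and the right-hand side vanishes if and only if the pair is proportional.
\end{proposition}

\begin{proof}
The left inequality holds because Gaussian couplings are couplings. For any $\pi\in\Pi(\mu,\nu)$, the Cauchy--Schwarz inequality and \eqref{eq:norm} give $\operatorname{Cov}(\|X\|^2,\|Y\|^2)\le2\|\lambda\|\|\beta\|$, and with Lemma~\ref{lem:K},
\begin{equation}\label{eq:Fupper}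
F(\pi)\le2\|\lambda\|\|\beta\|+2\langle\lambda,\beta\rangle .
\end{equation}
Subtract $F(\pi^*)=4\langle\lambda,\beta\rangle$ and use \eqref{eq:gap}. The padded vectors $\lambda,\beta\in\mathbb{R}^m$ are nonzero, so $\langle\lambda,\beta\rangle=\|\lambda\|\|\beta\|$ holds if and only if $\beta=c\lambda$ with $c>0$. In that case $\beta_m=c\lambda_m>0$, so there is no padding and $m=n$.
\end{proof}

\section{Exchanging two pieces of mass}\label{sec:exchange}

We must show that for a non-proportional pair some coupling has $F(\pi)>F(\pi^*)$. The difficulty is that a change of $\pi^*$ that raises the first term of $F$ can only lower the second, which is already maximal, and $F$ is not linear in $\pi$. The nonlinear part of $F$ is convex, however, so it suffices to beat $\pi^*$ for the linearization of $F$ at $\pi^*$. Define the \emph{profit}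
\[
p(x,y)=\|x\|^2\|y\|^2+4\,x^TK^*y .
\]

\begin{lemma}[Linearization]\label{lem:lin}
For every $\pi\in\Pi(\mu,\nu)$,
\[
F(\pi)-F(\pi^*)=\int p\,d\pi-\int p\,d\pi^*+2\|K_\pi-K^*\|_F^2\ \ge\ \int p\,d\pi-\int p\,d\pi^* .
\]
\end{lemma}

\begin{proof}
The covariance term of $F$ is $\int\|x\|^2\|y\|^2d\pi-\operatorname{tr}\Sigma_0\operatorname{tr}\Sigma_1$. With $\langle A,B\rangle_F=\sum_{k,l}A_{kl}B_{kl}$ we have $2\|K_\pi\|_F^2-2\|K^*\|_F^2=4\langle K^*,K_\pi-K^*\rangle_F+2\|K_\pi-K^*\|_F^2$ and $\langle K^*,K_\pi\rangle_F=\int x^TK^*y\,d\pi$.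
\end{proof}

For a linear problem the simplest test of optimality is to take two matched pairs $(u,Tu)$, $(v,Tv)$ and swap the partners. The gain in profit is
\[
\delta(u,v)=p(u,Tv)+p(v,Tu)-p(u,Tu)-p(v,Tv).
\]

\begin{example}[The smallest case]\label{ex:small}
Since pairs with $m=n=1$ are proportional, the first case to examine is $m=2$, $n=1$. Let $\Sigma_0=I_2$ and $\Sigma_1=1$. Then $Tx=x_1$, $K^*=(1,0)^T$, and
\[
p(x,y)=(x_1^2+x_2^2)\,y^2+4x_1y .
\]
The plan $\pi^*$ ignores $x_2$, although $x_2$ contributes to $\|x\|^2$. It matches the long vector $u=(0,3)$ with $y=0$ and the short vector $v=(1,0)$ with $y=1$, for a profit $p(u,0)+p(v,1)=0+5$. After the swap the profit is $p(u,1)+p(v,0)=9+0$. The swap loses $4$ in the bilinear term and gains $8$ in the term that couples the norms, so $\delta(u,v)=4>0$.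
\end{example}

Single points have no mass, so the swap has to be carried out on small neighborhoods. Here we use that $\mu$ charges every ball, which holds because $\Sigma_0$ is positive definite.

\begin{lemma}[Exchange]\label{lem:exchange}
If $\delta(u_0,v_0)>0$ for some $u_0,v_0\in\mathbb{R}^m$, then $F(\pi)>F(\pi^*)$ for some $\pi\in\Pi(\mu,\nu)$.
\end{lemma}

\begin{proof}
Since $\delta(u,u)=0$, we have $u_0\ne v_0$. By continuity there are disjoint open balls $U\ni u_0$ and $V\ni v_0$ with $\delta>0$ on $U\times V$. Let $\mu_U$, $\mu_V$ be the restrictions of $\mu$ to $U$ and $V$, normalized to probability measures, and let $\varepsilon=\min(\mu(U),\mu(V))>0$. Since $U$ and $V$ are disjoint and $\varepsilon/\mu(U),\ \varepsilon/\mu(V)\le1$, the measure $\mu_0=\mu-\varepsilon\mu_U-\varepsilon\mu_V$ is nonnegative. Put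
\[
\pi=(\mathrm{id},T)_\#\mu_0+\varepsilon\,\mu_U\otimes T_\#\mu_V+\varepsilon\,\mu_V\otimes T_\#\mu_U .
\]
The first marginal is $\mu_0+\varepsilon\mu_U+\varepsilon\mu_V=\mu$ and the second is $T_\#(\mu_0+\varepsilon\mu_V+\varepsilon\mu_U)=\nu$. Since $\pi^*=(\mathrm{id},T)_\#\mu_0+\varepsilon(\mathrm{id},T)_\#\mu_U+\varepsilon(\mathrm{id},T)_\#\mu_V$,
\[
\int p\,d\pi-\int p\,d\pi^*=\varepsilon\iint\delta(u,v)\,d\mu_U(u)\,d\mu_V(v)>0,
\]
and Lemma~\ref{lem:lin} concludes.
\end{proof}

Together with \eqref{eq:gap}, Example~\ref{ex:small} and Lemma~\ref{lem:exchange} already disprove the conjecture. For the general case we collect terms in $\delta$, using \eqref{eq:KT}: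
\begin{equation}\label{eq:delta}
\delta(u,v)=-\big(\|u\|^2-\|v\|^2\big)\big(\|Tu\|^2-\|Tv\|^2\big)-4\sum_{k=1}^m\beta_k(u_k-v_k)^2 .
\end{equation}
The second term is a loss of degree two. The first term has degree four, and it is a gain exactly when $T$ reverses the order of the norms of $u$ and $v$. In the proportional case $\|Tx\|^2=c\|x\|^2$, no reversal occurs, and $\delta\le0$ everywhere. In every other case $T$ stretches two axes by different factors. Indeed, if $a_1=\dots=a_m$, then $\beta=c\lambda$ for the padded vectors with $c=a_1^2>0$, which forces $\beta_m>0$ and $m=n$. So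
\begin{equation}\label{eq:ij}
(\mu,\nu)\text{ not proportional}\ \Longrightarrow\ \text{there are } i\neq j \text{ in }\{1,\dots,m\}\text{ with } a_i<a_j .
\end{equation}

\begin{proposition}\label{prop:strict}
If the pair is not proportional, then $F(\pi)>F(\pi^*)$ for some $\pi\in\Pi(\mu,\nu)$.
\end{proposition}

\begin{proof}
Take $i,j$ as in \eqref{eq:ij}, and $\tau>1$ with $\tau a_i^2<a_j^2$. Let $e_1,\dots,e_m$ be the standard basis. For $s>0$ let $u=s\sqrt{\tau}\,e_i$ and $v=s\,e_j$: the vector $u$ is the longer one, but its image is the shorter one. By \eqref{eq:delta},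
\[
\delta(u,v)=(\tau-1)(a_j^2-\tau a_i^2)\,s^4-4(\tau\beta_i+\beta_j)\,s^2,
\]
which is positive for large $s$. Apply Lemma~\ref{lem:exchange}.
\end{proof}

For $\Sigma_0=\operatorname{diag}(1,1)$, $\Sigma_1=\operatorname{diag}(2,1)$, where $\|Tx\|^2=2x_1^2+x_2^2$, the points $u=(0,10)$ and $v=(8,0)$ give $\delta=-(100-64)(100-128)-4(128+100)=96$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If the pair is proportional, the gap is zero by Proposition~\ref{prop:upper}. Otherwise $\sup_{\Pi(\mu,\nu)}F>F(\pi^*)$ by Proposition~\ref{prop:strict}, and $F(\pi^*)$ is the Gaussian maximum by Proposition~\ref{prop:gauss}, so $GW_2<GGW_2$ by \eqref{eq:gap}. An optimal plan for $GGW_2$ then has cost $GGW_2^2>GW_2^2$ and is not optimal for $GW_2$. The pairs named in the theorem are not proportional: either $m\ne n$, or $\lambda=(1,1)$ and $\beta=(2,1)$.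
\end{proof}

\section{A local improvement along a measure-preserving flow}\label{sec:flow}

The exchange above takes place far from the origin, and one may ask whether $\pi^*$ is defective only in the tails. For two-point exchanges the location matters. Let $m=n$, $a=\max_ka_k$, and let $u,v$ lie in the ball of radius $r$ about $0$. Then $|\|u\|^2-\|v\|^2|=|(u+v)\cdot(u-v)|\le2r\|u-v\|$ and $|\|Tu\|^2-\|Tv\|^2|=|(u+v)^TT^TT(u-v)|\le2ra^2\|u-v\|$, so \eqref{eq:delta} gives $\delta(u,v)\le4(r^2a^2-\beta_n)\|u-v\|^2\le0$ for small $r$. Nevertheless $\pi^*$ can be improved in every region, by rotating mass instead of swapping it. This also gives a second proof of Proposition~\ref{prop:strict}.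

Keep the partner $y=Tx$ fixed and move $x$ with velocity $w(x)$. The profit changes at rate $\int g\cdot w\,d\mu$, where, by \eqref{eq:KT},
\[
g(x)=\nabla_xp(x,y)\big|_{y=Tx}=2\|Tx\|^2x+4\operatorname{diag}(\beta_1,\dots,\beta_m)\,x .
\]
Let $\rho>0$ be the smooth density of $\mu$. The motion preserves $\mu$ when $\operatorname{div}(\rho w)=0$, and for such compactly supported $w$ the rate vanishes if $g$ is a gradient, by integration by parts. In the proportional case $g=\nabla\big(\tfrac c2\|x\|^4+2\sum_k\beta_kx_k^2\big)$. In Example~\ref{ex:small}, $g=(2x_1^3+4x_1,\,2x_1^2x_2)$ has $\partial_1g_2-\partial_2g_1=4x_1x_2$, so it is not a gradient on any open set, and a circulation in the right direction gains profit.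

\begin{proposition}\label{prop:flow}
Suppose that the pair is not proportional, and let $O\subset\mathbb{R}^m$ be open and nonempty. There is a diffeomorphism $S$ of $\mathbb{R}^m$, equal to the identity outside a compact subset of $O$, such that $S_\#\mu=\mu$ and the coupling $\pi=(S,T)_\#\mu$ satisfies $F(\pi)>F(\pi^*)$.
\end{proposition}

\begin{proof}
Take $i,j$ as in \eqref{eq:ij}. From $g_k=2\|Tx\|^2x_k+4\beta_kx_k$ and $\partial_k\|Tx\|^2=2a_k^2x_k$ we get
\begin{equation}\label{eq:curl}
\partial_jg_i-\partial_ig_j=4(a_j^2-a_i^2)\,x_ix_j .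
\end{equation}
We build a divergence-free field $\rho w$ in the $(i,j)$-plane from a stream function $\psi$ that has the sign of \eqref{eq:curl}. Let $\chi\in C_c^\infty(O)$ be nonnegative and not identically zero, and set
\[
\psi(x)=x_ix_j\chi(x),\qquad w=\rho^{-1}\big(\partial_i\psi\,e_j-\partial_j\psi\,e_i\big).
\]
Since $\rho$ is smooth and positive, $w$ is smooth with compact support in $O$, and $\operatorname{div}(\rho w)=\partial_j\partial_i\psi-\partial_i\partial_j\psi=0$.

A smooth vector field with compact support has a flow $(S_t)_{t\in\mathbb{R}}$: the map $(t,x)\mapsto S_tx$ is smooth, $\partial_tS_tx=w(S_tx)$, $S_0=\mathrm{id}$, $S_{t+s}=S_t\circ S_s$, and $S_tx=x$ outside the support of $w$. Each $S_t$ is a diffeomorphism with inverse $S_{-t}$. For $f\in C_c^\infty(\mathbb{R}^m)$, differentiating $f\circ S_{t+s}=(f\circ S_t)\circ S_s$ at $s=0$ gives $\partial_t(f\circ S_t)=w\cdot\nabla(f\circ S_t)$, so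
\[
\frac{d}{dt}\int f\circ S_t\,\rho\,dx=\int\rho w\cdot\nabla(f\circ S_t)\,dx=-\int\operatorname{div}(\rho w)\,f\circ S_t\,dx=0 .
\]
Hence $(S_t)_\#\mu=\mu$, and $\pi_t=(S_t,T)_\#\mu$ has marginals $\mu$ and $T_\#\mu=\nu$.

By Lemma~\ref{lem:lin}, $F(\pi_t)-F(\pi^*)\ge\phi(t):=\int\big(p(S_tx,Tx)-p(x,Tx)\big)\rho\,dx$. The integrand is smooth in $(t,x)$ and vanishes for $x$ outside a fixed compact set, so we may differentiate under the integral. Integrating by parts and using \eqref{eq:curl},
\[
\phi'(0)=\int g\cdot w\,\rho\,dx=\int\big(g_j\,\partial_i\psi-g_i\,\partial_j\psi\big)dx=\int\psi\,\big(\partial_jg_i-\partial_ig_j\big)dx=4(a_j^2-a_i^2)\int x_i^2x_j^2\chi\,dx .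
\]
This is positive, because $\chi>0$ on a ball and $\{x_ix_j=0\}$ is a null set. As $\phi(0)=0$, we may take $S=S_t$ for a small $t>0$.
\end{proof}

\section{Optimal plans for proportional pairs}\label{sec:prop}

If $\nu$ is an isometric copy of $\mu$, the optimal plans are those of cost zero, and these are rigid. A scaling of $\nu$ changes $\mathcal{D}$ in a nontrivial way, but it only multiplies $F$ by a constant, and this reduces the proportional case to the isometric one.

\begin{proof}[Proof of Theorem~\ref{thm:B}]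
By translation we may assume $m_0=m_1=0$; we do not diagonalize. Let $\nu'=\mathcal{N}(0,\Sigma_1/c)$. Pushing forward by $(x,y)\mapsto(x,y/\sqrt c)$ is a bijection $\Pi(\mu,\nu)\to\Pi(\mu,\nu')$ that divides both terms of $F$ by $c$. By Lemma~\ref{lem:cost}, it maps the optimal plans for $GW_2(\mu,\nu)$ onto the optimal plans for $GW_2(\mu,\nu')$. It is therefore enough to show that the latter are the plans $(\mathrm{id},R)_\#\mu$ with $R$ orthogonal and $R\Sigma_0R^T=\Sigma_1/c$.

Such an $R$ exists, since $\Sigma_0$ and $\Sigma_1/c$ have the same spectrum, and for each such $R$ the plan $(\mathrm{id},R)_\#\mu$ belongs to $\Pi(\mu,\nu')$ and has cost zero. Hence these plans are optimal, and every optimal plan has cost zero.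

Conversely, let $\pi'\in\Pi(\mu,\nu')$ have cost zero, and let $\Gamma$ be its support, the smallest closed set of full measure. The continuous nonnegative integrand of $\mathcal{D}$ vanishes $\pi'\otimes\pi'$-almost everywhere, hence on the support $\Gamma\times\Gamma$ of $\pi'\otimes\pi'$:
\[
\|x-x'\|=\|y-y'\|\qquad\text{for all }(x,y),(x',y')\in\Gamma .
\]
Taking $x=x'$ shows that $\Gamma$ is the graph of a distance-preserving map $f$ on the projection $A$ of $\Gamma$ to the first factor. The set $A$ is closed: if $x_k\in A$ and $x_k\to x$, then $f(x_k)$ is a Cauchy sequence, its limit $y$ satisfies $(x,y)\in\Gamma$, and $x\in A$. Also $\mu(A)=\pi'(A\times\mathbb{R}^m)=1$. The open complement of $A$ is $\mu$-null, hence empty because $\mu$ has a positive density. So $f$ is defined on $\mathbb{R}^m$ and $\pi'=(\mathrm{id},f)_\#\mu$.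

The map $h=f-f(0)$ preserves norms and distances, hence inner products, by $2\,x\cdot x'=\|x\|^2+\|x'\|^2-\|x-x'\|^2$. So $h(e_1),\dots,h(e_m)$ is an orthonormal basis of $\mathbb{R}^m$ (here $m=n$ is used), and $h(x)\cdot h(e_k)=x_k$ gives $h(x)=\sum_kx_kh(e_k)$. Thus $f(x)=Rx+b$ with $R$ orthogonal. Since $f_\#\mu=\nu'$, comparing means gives $b=0$ and comparing covariances gives $R\Sigma_0R^T=\Sigma_1/c$.

Scaling and translating back yields the description in the theorem. These plans are Gaussian, being affine images of $\mu$. A Gaussian plan that is optimal among all couplings is optimal for $GGW_2$. Conversely an optimal plan for $GGW_2$ has cost $GGW_2^2=GW_2^2$, so it is optimal for $GW_2$.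
\end{proof}

For $m=n=1$ the optimal plans are thus the two maps $x\mapsto m_1\pm\sqrt{\Sigma_1/\Sigma_0}\,(x-m_0)$.

\section{Coupling the norms: the size of the gap}\label{sec:sharp}

The perturbations of Sections~\ref{sec:exchange} and~\ref{sec:flow} show that the gap is positive but move little mass. To produce large gaps we build plans that couple $\|X\|$ and $\|Y\|$ directly. Throughout, $\chi^2_d$ is the law of $Z_1^2+\dots+Z_d^2$ for independent standard normal $Z_k$. It has mean $d$ and variance $2d$, and its distribution function $G_d$ is a continuous increasing bijection from $(0,\infty)$ onto $(0,1)$. When the dimensions are very different, even a crude plan suffices.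

\begin{example}\label{ex:900}
Let $m=900$, $n=1$, $\Sigma_0=I_{900}$, $\Sigma_1=1$, so that the Gaussian maximum of $F$ is $4$. Let $V_0=\|X\|^2\sim\chi^2_{900}$ and $V_1=Y^2\sim\chi^2_1$, with medians $M_0,M_1$, and let $A=\{V_0>M_0\}$, $B=\{V_1>M_1\}$, events of probability $\frac12$. Match large with large and small with small:
\[
\pi=\tfrac12\,\mathrm{law}(X|A)\otimes\mathrm{law}(Y|B)+\tfrac12\,\mathrm{law}(X|A^c)\otimes\mathrm{law}(Y|B^c)\in\Pi(\mu,\nu).
\]
Write $E[V_0|A]=EV_0+s_0$ and $E[V_0|A^c]=EV_0-s_0$, and define $s_1$ in the same way from $V_1$ and $B$. Then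
\[
E_\pi[V_0V_1]=\tfrac12(EV_0+s_0)(EV_1+s_1)+\tfrac12(EV_0-s_0)(EV_1-s_1)=EV_0\,EV_1+s_0s_1,
\]
and $s_0=\frac12(E[V_0|A]-M_0)+\frac12(M_0-E[V_0|A^c])=E|V_0-M_0|$, likewise $s_1=E|V_1-M_1|$.

To bound these from below, let $V,V'$ be independent $\chi^2_d$ variables with median $M$ and let $\Delta=V-V'=\sum_{k\le d}\Delta_k$ with $\Delta_k=Z_k^2-Z_k'^2$. Since $(Z_k-Z_k')/\sqrt2$ and $(Z_k+Z_k')/\sqrt2$ are independent standard normal variables and $\Delta_k$ is twice their product, $E\Delta_k=0$, $E\Delta_k^2=4$ and $E\Delta_k^4=16\cdot9=144$. Hence $E\Delta^2=4d$ and $E\Delta^4=144d+3d(d-1)\cdot16=48d^2+96d$. The triangle inequality gives $E|\Delta|\le2E|V-M|$, and H\"older's inequality gives $E\Delta^2=E\big[|\Delta|^{2/3}|\Delta|^{4/3}\big]\le(E|\Delta|)^{2/3}(E\Delta^4)^{1/3}$. Therefore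
\[
E|V-M|\ge\frac12\,\frac{(E\Delta^2)^{3/2}}{(E\Delta^4)^{1/2}}=\frac{4\sqrt d}{\sqrt{48+96/d}} .
\]
This equals $\frac13$ for $d=1$ and exceeds $\frac{120}{7}$ for $d=900$. So $F(\pi)\ge s_0s_1>\frac{40}{7}>4$. This plan has $K_\pi=0$, because $E[Y|B]=E[Y|B^c]=0$: it gives up the linear correlation entirely and still beats every Gaussian plan.
\end{example}

To approach the bound \eqref{eq:Fupper} a plan must make both terms of $F$ nearly maximal at the same time. High dimension makes this possible. Let $\Sigma_0=I_m$, $\Sigma_1=I_n$, and let $\xi$ be the vector of the first $n$ coordinates of $X$, so that $\pi^*$ is the law of $(X,\xi)$. We keep the direction of $\xi$ and replace its norm by an increasing function of $\|X\|$. All norms involved are concentrated, so the new vector is close to $\xi$ in relative terms and the cross-covariance hardly changes. The fluctuations of the two squared norms, on the other hand, become almost perfectly correlated.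

\begin{proposition}\label{prop:sharp}
Let $m=4n$, $\Sigma_0=I_m$, $\Sigma_1=I_n$. Then $\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle=n$, and $GGW_2^2-GW_2^2\ge8n(1+o(1))$ as $n\to\infty$.
\end{proposition}

\begin{proof}
We have $\|\Sigma_0\|_F\|\Sigma_1\|_F=\sqrt{4n}\sqrt n=2n$ and $\langle\lambda,\beta\rangle=n$, so the Gaussian maximum of $F$ is $4n$.

\emph{The coupling.} Recall that a random vector in $\mathbb{R}^n$ has law $\mathcal{N}(0,I_n)$ if and only if it is of the form $r\theta$ with $\theta$ uniform on the unit sphere, $r\geq0$, $r^2\sim\chi^2_n$, and $r,\theta$ independent. Write $X=(\xi,\eta)\in\mathbb{R}^n\times\mathbb{R}^{m-n}$ and $\theta=\xi/\|\xi\|$. Then $\theta$ is uniform on the sphere and independent of $(\|\xi\|,\eta)$. The variable $U=G_m(\|X\|^2)$ is uniform on $(0,1)$. Set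
\[
Y=\sqrt{G_n^{-1}(U)}\;\theta .
\]
Then $\|Y\|^2=G_n^{-1}(U)\sim\chi^2_n$, and $\|Y\|$ is a function of $\|X\|^2=\|\xi\|^2+\|\eta\|^2$, hence independent of $\theta$. So $Y\sim\nu$, and the law $\pi$ of $(X,Y)$ is a coupling.

\emph{The norms.} Let $q_d(u)=(G_d^{-1}(u)-d)/\sqrt{2d}$ for $u\in(0,1)$, the quantile function of the standardized $\chi^2_d$ law. Then $\|X\|^2=m+\sqrt{2m}\,q_m(U)$ and $\|Y\|^2=n+\sqrt{2n}\,q_n(U)$, with $\int_0^1q_d\,du=0$ and $\int_0^1q_d^2\,du=1$. Hence
\[
\operatorname{Cov}(\|X\|^2,\|Y\|^2)=2\sqrt{mn}\int_0^1q_mq_n\,du=4n\int_0^1q_{4n}\,q_n\,du .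
\]
Let $\Phi$ be the standard normal distribution function and $q=\Phi^{-1}$, so that $\int_0^1q^2\,du=1$. By the central limit theorem the distribution functions $\Phi_d$ of the standardized $\chi^2_d$ laws converge pointwise to $\Phi$. Fix $u$ and $\varepsilon>0$. Since $\Phi(q(u)-\varepsilon)<u<\Phi(q(u)+\varepsilon)$, the same inequalities hold with $\Phi_d$ in place of $\Phi$ for large $d$, and they give $|q_d(u)-q(u)|\le\varepsilon$. So $q_d\to q$ pointwise. Fatou's lemma applied to $2q_d^2+2q^2-(q_d-q)^2\ge0$ gives $4\le4-\limsup_d\int_0^1(q_d-q)^2du$, so $q_d\to q$ in $L^2(0,1)$. Therefore $\int_0^1q_{4n}q_n\,du\to1$, and the covariance is $4n(1+o(1))$.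

\emph{The cross-covariance.} By rotation invariance $E[\theta\theta^T]$ is a multiple of $I_n$, and its trace is $1$. Since $\theta$ is independent of $(\|\xi\|,\|Y\|)$,
\[
E[\xi Y^T]=E\big[\|\xi\|\|Y\|\big]\,E[\theta\theta^T]=\tfrac1n\,E\big[\|\xi\|\|Y\|\big]\,I_n .
\]
Also $E[\eta Y^T]=0$, because $\eta\mapsto-\eta$ preserves the law of $X$ and does not change $Y$. Hence $\|K_\pi\|_F^2=\frac1n\big(E[\|\xi\|\|Y\|]\big)^2$. If $V\sim\chi^2_n$, then $E|V/n-1|\le\sqrt{2/n}$, and $(\sqrt\alpha-1)^2\le|\sqrt\alpha-1|(\sqrt\alpha+1)=|\alpha-1|$ for $\alpha\ge0$, so $\sqrt{V/n}\to1$ in $L^2$. This applies to $\|\xi\|^2$ and to $\|Y\|^2$, and the product of two sequences tending to $1$ in $L^2$ tends to $1$ in $L^1$. Thus $E[\|\xi\|\|Y\|]=n(1+o(1))$ and $\|K_\pi\|_F^2=n(1+o(1))$.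

Altogether $F(\pi)-4n=4n+2n-4n+o(n)=2n+o(n)$, and \eqref{eq:gap} gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The two inequalities are Proposition~\ref{prop:upper}. By Theorem~\ref{thm:A} the gap is zero if and only if the pair is proportional, and by Proposition~\ref{prop:upper} this holds if and only if the right-hand side is zero. If the bound held for all $m,n,\Sigma_0,\Sigma_1$ with a constant $\kappa$ in place of $8$, Proposition~\ref{prop:sharp} would give $8n(1+o(1))\le\kappa n$, so $\kappa\ge8$.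
\end{proof}

\begin{thebibliography}{1}

\bibitem{SDD}
Antoine Salmona, Julie Delon, Agn\`es Desolneux,
\emph{Gromov-Wasserstein Distances between Gaussian Distributions},
arXiv:2104.07970 (2021).

\end{thebibliography}
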